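\title{Large Urysohn spaces without uncountable free sequences}

\begin{abstract}
Under the Proper Forcing Axiom, every regular space $X$ of countable free set number satisfies $|X|\le w(X)^\omega$. We show that this bound does not extend to Urysohn spaces. Assuming only $\mathfrak b=\mathfrak c$, we construct a Urysohn space with no uncountable free sequence, of weight at most $\mathfrak c$ and of cardinality greater than $\mathfrak c$; the space can be taken semiregular. It is obtained from the branches of a binary tree of size $\mathfrak c$ by adding at most $\mathfrak c$ limit points, each attached to a single node of the tree.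
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a topological space and $\kappa$ an ordinal. A sequence $(x_\alpha)_{\alpha<\kappa}$ of points of $X$ is a \emph{free sequence} in $X$ if
\[
\overline{\{x_\alpha:\alpha<\beta\}}\cap\overline{\{x_\alpha:\beta\le\alpha<\kappa\}}=\emptyset\qquad\text{for every }\beta<\kappa .
\]
We call the two sets under the closure bars the \emph{head} and the \emph{tail} at $\beta$. A set $S\subseteq X$ is \emph{free} in $X$ if it can be indexed by an ordinal so as to become a free sequence, and the \emph{free set number} of $X$ is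
\[
F(X)=\sup\{|S|: S \text{ is free in } X\}.
\]
The \emph{weight} $w(X)$ is the least cardinality of a base of $X$. \emph{Regular} means regular and Hausdorff. A space is \emph{Urysohn} if any two distinct points have open neighborhoods with disjoint closures. Every regular space is Urysohn: take disjoint open neighborhoods of the two points and shrink each to one whose closure lies inside it.

The following observations are used throughout.
\begin{itemize}
\item[(F1)] The terms of a free sequence are distinct, and a subsequence of a free sequence is free, because its heads and tails are contained in heads and tails of the original. Hence $F(X)\le\omega$ if and only if $X$ has no free sequence of length $\omega_1$.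
\item[(F2)] In a Hausdorff space finite sets are closed, so they are free. Hence $F(X)\ge\omega$ for every infinite Hausdorff space $X$.
\item[(F3)] If $Y$ is a closed subspace of $X$, then subsets of $Y$ have the same closure in $Y$ and in $X$, so a sequence in $Y$ is free in $Y$ if and only if it is free in $X$.
\item[(F4)] In a coarser topology closures are larger, so a sequence that is free in a coarser topology is free in the original one.
\end{itemize}

A free sequence is a discrete subspace, since $x_\beta$ lies neither in the closure of the head at $\beta$ nor in the closure of the tail at $\beta+1$. Freeness asks for more than discreteness: a head and the corresponding tail must have no common limit point anywhere in $X$. So freeness can be destroyed by enlarging the space.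

\begin{example}\label{ex:compactification}
Let $\kappa$ be an infinite cardinal. The discrete space of size $\kappa$ has free set number $\kappa$. Its one-point compactification $A(\kappa)$ has free set number $\omega$: the point at infinity lies in the closure of every infinite set, so in a sequence of $\omega_1$ distinct points it lies in the closures of both the head and the tail at $\omega$.
\end{example}

Every $T_0$ space satisfies $|X|\le 2^{w(X)}$, because a point is determined by the set of basic open sets containing it. The smaller bound $w(X)^\omega$ counts sequences. It holds, for instance, for a Hausdorff space in which every point of the closure of a set is the limit of a sequence from that set: take a dense set $D$ with $|D|\le w(X)$ and assign to each point a sequence in $D$ converging to it. The following known theorem obtains the same bound from the absence of uncountable free sequences. PFA denotes the Proper Forcing Axiom.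

\begin{theorem}\label{thm:regular}
Under PFA, $|X|\le w(X)^\omega$ for every regular space $X$ with $F(X)=\omega$.
\end{theorem}

The problem we solve is posed in the paper \cite{DJ} of Dow and Juhasz.

\begin{quote}
\emph{Does PFA imply $|X|\le w(X)^\omega$ for every Urysohn space $X$ with $F(X)=\omega$?}
\end{quote}

One might guess that it does. By (F3) the condition $F\le\omega$ passes to closed sets, and a Urysohn space has enough closed neighborhoods to separate any two points. What a Urysohn space may lack is a \emph{base} of closed neighborhoods. An open set $Z\subseteq X$ can then have uncountable free sequences of its own near each of its points, all of them destroyed by limit points outside $Z$. Our example is built on this possibility, and the answer is no.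

For $g,h\in\omega^\omega$ write $h\le^* g$ if $h(n)\le g(n)$ for all but finitely many $n$. The cardinal $\mathfrak b$ is the least size of a family in $\omega^\omega$ with no $\le^*$-upper bound; thus any fewer than $\mathfrak b$ functions have a common $\le^*$-upper bound, and $\omega_1\le\mathfrak b\le\mathfrak c=2^\omega$. Throughout the paper
\[
\lambda=\min\{\mu: 2^\mu>\mathfrak c\}.
\]

\begin{theorem}\label{thm:main}
If $\mathfrak b=\mathfrak c$, there is a Urysohn space $X$ with $F(X)=\omega$, $w(X)\le\mathfrak c$ and $|X|\ge 2^\lambda>\mathfrak c$. Hence $|X|>w(X)^\omega$.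
\end{theorem}

PFA enters only through standard consequences. It implies $\mathrm{MA}_{\omega_1}$ and $\mathfrak c=\omega_2$ (Todor\v{c}evi\'c, Veli\v{c}kovi\'c), and $\mathrm{MA}_{\omega_1}$ implies $\mathfrak b>\omega_1$ and $2^{\omega_1}=\mathfrak c$ (Martin--Solovay). Therefore
\begin{equation}\label{eq:pfa}
\text{PFA implies}\quad \mathfrak b=\mathfrak c=\omega_2=2^{\omega_1}\quad\text{and}\quad \lambda=\mathfrak c ,
\end{equation}
and Theorem~\ref{thm:main} answers the question negatively.

An open set $O$ is \emph{regular open} if $O=\operatorname{int}\overline O$, and a space is \emph{semiregular} if its regular open sets form a base. Regular spaces are semiregular: if $x\in U\subseteq\overline U\subseteq O$ with $U,O$ open, then $\operatorname{int}\overline U$ is a regular open neighborhood of $x$ inside $O$. The second theorem shows that adding semiregularity to the Urysohn property does not restore the bound, and that under PFA the bound fails at weight $\mathfrak c$, the first weight at which it is not a consequence of $|X|\le 2^{w(X)}$.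

\begin{theorem}\label{thm:second}
\begin{enumerate}
\item[(1)] In Theorem~\ref{thm:main}, the space $X$ can be taken semiregular.
\item[(2)] Under PFA, both the space constructed in the proof of Theorem~\ref{thm:main} and the semiregular space constructed for \emph{(1)} satisfy $w(X)=\mathfrak c$ and $|X|=2^{w(X)}$.
\item[(3)] Under PFA, let $\kappa$ be an infinite cardinal with $\kappa^\omega<2^{\mathfrak c}$. The inequality $|X|\le w(X)^\omega$ holds for all Urysohn spaces $X$ with $F(X)=\omega$ and $w(X)=\kappa$ if and only if $\kappa<\mathfrak c$.
\end{enumerate}
\end{theorem}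

Section~\ref{sec:idea} sets up the tree and carries out the basic step by hand. Section~\ref{sec:systems} isolates conditions on the added points that guarantee the Urysohn property, Section~\ref{sec:extension} shows how to add one point while keeping them, and Section~\ref{sec:selection} shows that every $\omega_1$-sequence offers enough places to add one. Sections~\ref{sec:construction} and~\ref{sec:second} prove the two theorems.

\section{Branches of a tree, and the first added points}\label{sec:idea}

\subsection*{The tree}
Since $2^\omega=\mathfrak c<2^{\mathfrak c}$, we have $\omega<\lambda\le\mathfrak c$. Moreover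
\[
\operatorname{cf}(\lambda)>\omega ,
\]
for if $\lambda=\sup_n\lambda_n$ with $\lambda_n<\lambda$, then a function on $\lambda$ is determined by its restrictions to the $\lambda_n$, and $2^\lambda\le\prod_n2^{\lambda_n}\le\mathfrak c^\omega=\mathfrak c$. So every countable set of ordinals below $\lambda$ is bounded below $\lambda$; this is used many times. Let
\[
T=\bigcup_{\alpha<\lambda}\{0,1\}^\alpha,\qquad Z=\{0,1\}^\lambda .
\]
Elements of $T$ are \emph{nodes} and elements of $Z$ are \emph{branches}. By the choice of $\lambda$, every level of $T$ has size at most $\mathfrak c$, so $|T|=\mathfrak c$, while $|Z|=2^\lambda>\mathfrak c$.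

For $p,q\in T\cup Z$, the length of $p$ is $|p|$, and $p\subseteq q$ means that $p$ is an initial segment of $q$. We call $p,q$ \emph{comparable} if $p\subseteq q$ or $q\subseteq p$ (equality included); two initial segments of the same sequence are comparable. For incomparable $p,q$, let $\Delta(p,q)$ be the first place where they differ. For $b\in T\cup Z$ and $\delta<|b|$ let
\[
b^\delta=(b{\upharpoonright}\delta)^\frown(1-b(\delta))\in T ,
\]
the node that follows $b$ below level $\delta$ and then takes the other turn. We say that \emph{$p$ exits $b$ at $\delta$} if $b^\delta\subseteq p$, that is, if $p$ agrees with $b$ below $\delta$ and disagrees with it at $\delta$. Thus $p$ exits $b$ at some level if and only if $p$ and $b$ are incomparable, and then the level is unique and equals $\Delta(p,b)$.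

\begin{lemma}\label{lem:exit}
Let $p,q,u,b,b'\in T\cup Z$.
\begin{itemize}
\item[(E1)] If $p$ exits $b$ at $\delta$ and $p\subseteq q$, then $q$ exits $b$ at $\delta$.
\item[(E2)] If $p,q$ are comparable, $p$ exits $b$ at $\delta$ and $q$ exits $b$ at $\varepsilon$, then $\delta=\varepsilon$.
\item[(E3)] If $u$ exits $b$ at $\delta$ and exits $b'$ at $\delta'$, then either $\delta=\delta'$ and $b^\delta=b'^{\,\delta'}$, or $b,b'$ are incomparable and $\min(\delta,\delta')=\Delta(b,b')$.
\end{itemize}
\end{lemma}

\begin{proof}
(E1) holds because $b^\delta\subseteq p\subseteq q$. For (E2), the longer of $p,q$ exits $b$ at both $\delta$ and $\varepsilon$ by (E1). For (E3), if $\delta=\delta'$, both nodes equal $u{\upharpoonright}(\delta+1)$. If $\delta<\delta'$, then $b'{\upharpoonright}\delta'=u{\upharpoonright}\delta'$ gives $b'\supseteq u{\upharpoonright}(\delta+1)=b^\delta$, so $b'$ exits $b$ at $\delta$. The case $\delta'<\delta$ is symmetric.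
\end{proof}

For $s\in T$ the \emph{cone} of $s$ is $[s]=\{x\in Z:s\subseteq x\}$. Two cones meet if and only if their nodes are comparable. The cones form a base for a topology on $Z$, the \emph{cone topology}, in which $[x{\upharpoonright}\alpha]$, $\alpha<\lambda$, is a neighborhood base at $x$. Each cone is clopen, since $y\notin[s]$ implies $[y{\upharpoonright}|s|]\cap[s]=\emptyset$. The space $Z$ has the weight and cardinality required in Theorem~\ref{thm:main}, but it has uncountable free sequences everywhere.

\begin{example}\label{ex:free}
Let $s\in T$, $z\in[s]$, and for $\gamma<\omega_1$ let $x_\gamma$ be any branch exiting $z$ at $|s|+\gamma$. (This ordinal is below $\lambda$ because $\lambda\ge\omega_1$ is a cardinal.) Then $x_\gamma\in[s]$, and $(x_\gamma)_{\gamma<\omega_1}$ is free in $Z$. Indeed, every countable $A\subseteq Z$ is closed: if $x\notin A$ and $\alpha<\lambda$ exceeds $\Delta(x,a)$ for all $a\in A$, then $[x{\upharpoonright}\alpha]\cap A=\emptyset$. So every head is closed, and a point $x_\gamma$ of the head is not in the closure of the tail because the cone $[z^{|s|+\gamma}]$ contains no other term.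
\end{example}

We must add points that destroy all such sequences, as in Example~\ref{ex:compactification}, and we can afford only $\mathfrak c$ new points although there are more than $\mathfrak c$ sequences. The way out is to let the neighborhoods of a new point contain whole cones. Such a point is described by countably many nodes, there are only $\mathfrak c^\omega=\mathfrak c$ countable sets of nodes, and one point serves all sequences that pass through its cones.

\begin{example}[one new point]\label{ex:onepoint}
Take $s=\emptyset$ in Example~\ref{ex:free}, so that $x_\gamma\in[z^\gamma]$. Let $b=z{\upharpoonright}(\omega\cdot2)\in T$, $\delta_{2n}=n$, $\delta_{2n+1}=\omega+n$ and $s_n=b^{\delta_n}$. Add to $Z$ a point $r$, keeping $Z$ open, with the neighborhoods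
\[
W^m=\{r\}\cup\bigcup_{n\ge m}[s_n]
\]
(Figure~\ref{fig:cones}). Each $W^m$ contains $x_n$ and $x_{\omega+n}$ for large $n$, so $r$ lies in the closures of the head and of the tail at $\omega$. This holds for every choice of the branches $x_\gamma\in[z^\gamma]$.

Which cones have $r$ in their closure? We have $r\in\overline{[s]}$ if and only if $s$ is comparable with infinitely many $s_n$. If $s$ exits $b$ at $\delta$, then by (E2) $s$ is comparable with $s_n$ only if $\delta_n=\delta$, which happens for at most one $n$. If $b\subseteq s$, a node comparable with $s$ is comparable with $b$, so it is not an $s_n$. If $s\subsetneq b$, then $s\subseteq s_n$ whenever $\delta_n\ge|s|$. Hence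
\[
r\in\overline{[s]}\iff s\subsetneq b .
\]
It follows that $Z\cup\{r\}$ is Urysohn. The cones $[x{\upharpoonright}\alpha]$ with $\alpha>|b|$ are clopen in $Z\cup\{r\}$, and they separate branches. A branch $x$ lies in at most one $[s_n]$, so $x\notin W^m$ for some $m$, and for $\alpha>|b|$ the cone $[x{\upharpoonright}\alpha]$ misses $W^m$ because it is determined by a node longer than every $s_n$. The same remark applied to any branch outside $W^m$ shows that $W^m$ is closed. So $W^m$ and $[x{\upharpoonright}\alpha]$ are disjoint clopen neighborhoods of $r$ and $x$.
\end{example}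

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[thick] (0,0) -- (0,4);
\fill (0,0) circle (1.6pt) node[left] {$\emptyset$};
\fill (0,4) circle (1.6pt) node[left] {$b$};
\draw[dashed] (-0.8,5) -- (4.8,5) node[right] {$Z$};
\draw (0,0.6) node[left] {$\delta$} -- (3.6,1.0);
\draw (0,1.7) node[left] {$\delta'$} -- (2.3,2.1);
\draw (0,2.8) node[left] {$\delta''$} -- (1.0,3.2);
\draw[fill=gray!20] (3.6,1.0) -- (3.1,5) -- (4.1,5) -- cycle;
\draw[fill=gray!20] (2.3,2.1) -- (1.8,5) -- (2.8,5) -- cycle;
\draw[fill=gray!20] (1.0,3.2) -- (0.5,5) -- (1.5,5) -- cycle;
\fill (3.6,1.0) circle (1.6pt) node[right] {$b^{\delta}$};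
\fill (2.3,2.1) circle (1.6pt) node[right] {$b^{\delta'}$};
\fill (1.0,3.2) circle (1.6pt) node[right] {$b^{\delta''}$};
\end{tikzpicture}
\caption{A node $b$ of the binary tree and three nodes $b^\delta,b^{\delta'},b^{\delta''}$ that follow $b$ up to a level and then take the other turn. The shaded regions are the parts of the tree above them; their cones in the set $Z$ of branches are pairwise disjoint. A neighborhood of a new point attached to $b$ contains all but finitely many of a sequence of such cones.}
\label{fig:cones}
\end{figure}

After $\mathfrak c$ additions no cone will be closed. What survives from Example~\ref{ex:onepoint} is the implication $r\in\overline{[s]}\Rightarrow s\subseteq b$. If every new point $r$ has a \emph{stem} $b_r\in T$ with this property, then incomparable cones have disjoint closures, since two incomparable nodes cannot both be initial segments of $b_r$. Two further difficulties shape the construction.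

\subsection*{Separating new points from each other}
Let $r,r'$ be given as above by nodes $s_n=b^{\delta_n}$ and $s'_k=b'^{\,\delta'_k}$, with the $\delta_n$ distinct and the $\delta'_k$ distinct. To separate $r$ from $r'$ we want $s_n$ and $s'_k$ to be incomparable for all large $n,k$. If $s_n,s'_k$ are comparable, (E3) applied to the longer one shows that $s_n=s'_k$ or that one of $\delta_n,\delta'_k$ equals $\Delta(b,b')$. The second alternative disappears after deleting at most one $n$ and one $k$. So the requirement is that $\{s_n:n<\omega\}\cap\{s'_k:k<\omega\}$ be finite. We shall secure this in two ways. Fix once and for all the Cantor set $\mathcal C=2^\omega$, a metric $\operatorname{dist}$ inducing its topology, and an injection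
\[
e:T\to\mathcal C .
\]
First, the intersection is finite if $e(s_n)$ and $e(s'_k)$ converge to different limits; the new point $r'$ only has to avoid the fewer than $\mathfrak c$ limits already used. Second, it is finite if the $\delta'_k$ increase to $|b'|$ and $b'\not\subseteq b$, because $s'_k=s_n$ forces $b'{\upharpoonright}\delta'_k\subseteq b$, which then fails for large $k$.

\subsection*{Free sequences among the new points}
If all new points are of the kind in Example~\ref{ex:onepoint}, they form a closed discrete set, and any uncountable subset of it is free. So we must also add limits of sequences $(y_n)$ of earlier new points, with neighborhoods made of small neighborhoods $K_n$ of the $y_n$. Each earlier point $r$ demands that $K_n$ stay away from a fixed neighborhood of $r$ for almost all $n$. This is a demand of the form $h_r\le^* g$, where $g(n)$ measures how small $K_n$ is, and fewer than $\mathfrak b$ such demands can be met at once. For the demand to be satisfiable, $(y_n)$ must not accumulate at $r$. We arrange this with a continuous injection $f$ of the new points into $\mathcal C$, choosing $(y_n)$ so that $f(y_n)$ converges to a value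 that $f$ has not yet taken.

\section{Systems and their spaces}\label{sec:systems}

A neighborhood of a new point is coded by a countable set of nodes and earlier new points. It is convenient to topologize the codes first, on the set $T\cup R$ with the nodes isolated, and to replace nodes by their cones afterwards. In $T\cup R$ the basic neighborhoods are compact, which lets us pass from conditions on pairs of points to conditions on whole neighborhoods. For $V\subseteq T\cup R$, a \emph{node of $V$} is an element of $V\cap T$.

\begin{definition}\label{def:system}
A \emph{system} $\mathcal Y$ consists of a set $R$ disjoint from $T\cup Z$, a topology on $Y=T\cup R$, a function $f:R\to\mathcal C$, and for each $r\in R$ a node $b_r\in T$ (the \emph{stem} of $r$), a nonempty finite set $\Sigma_r\subseteq\mathcal C$ and sets $V^m_r\subseteq Y$ $(m<\omega)$, such that: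
\begin{itemize}
\item[(S1)] $Y$ is Hausdorff, the points of $T$ are isolated, and $(V_r^m)_{m<\omega}$ is a decreasing neighborhood base at $r$ consisting of countable compact open sets;
\item[(S2)] $f$ is injective, and continuous on the subspace $R$;
\item[(S3)] every node of $V_r^0$ exits $b_r$, and for each $\delta<|b_r|$ there is $m$ such that no node of $V_r^m$ exits $b_r$ at $\delta$;
\item[(S4)] for each open $G\supseteq\Sigma_r$ there is $m$ such that $e(b_r^\delta)\in G$ whenever some node of $V_r^m$ exits $b_r$ at $\delta$;
\item[(S5)] for $r\ne r'$ in $R$ there is $m$ such that no node of $V_r^m$ is comparable with a node of $V_{r'}^m$.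
\end{itemize}
A system $\mathcal Y'$ \emph{extends} $\mathcal Y$ if $R\subseteq R'$, $Y$ is an open subspace of $Y'$, and the data $f(r),b_r,\Sigma_r,V_r^m$ of the points $r\in R$ are the same in both.
\end{definition}

Condition (S3) generalizes the picture of Figure~\ref{fig:cones}: all nodes near $r$ hang off the stem, and each level is eventually abandoned. Conditions (S1), (S3) and (S5) give the Urysohn property. Conditions (S2) and (S4) are inductive hypotheses that make room for later points: $\Sigma_r$ records the limits of the values $e(b_r^\delta)$ used by $r$. Because the $V_r^m$ decrease, each statement ``there is $m$'' in (S3)--(S5) holds for all larger $m$ as well. A compact open subset of $Y$ is covered by finitely many sets $\{s\}$ and $V_r^0$, so it is countable.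

\begin{lemma}\label{lem:chain}
Let $(\mathcal Y_\xi)$ be a family of systems linearly ordered by extension, with $\mathcal Y_\eta$ extending $\mathcal Y_\xi$ for $\xi\le\eta$. Then there is a system on $R=\bigcup_\xi R_\xi$ extending every $\mathcal Y_\xi$.
\end{lemma}

\begin{proof}
Keep the data of all points, and call $U\subseteq Y=\bigcup_\xi Y_\xi$ open if $U\cap Y_\xi$ is open in $Y_\xi$ for each $\xi$. An open subset $U$ of $Y_\xi$ is open in $Y$: for $\eta\ge\xi$ it is open in $Y_\eta$, and for $\eta<\xi$ the set $U\cap Y_\eta$ is open in $Y_\eta$. So each $Y_\xi$ is an open subspace of $Y$ with its original topology. Two points of $Y$ lie in a common Hausdorff open subspace $Y_\xi$, so $Y$ is Hausdorff, and the rest of (S1) is inherited from open subspaces. The map $f$ is continuous because each $R_\xi$ is open in $R$. Injectivity of $f$ and (S3)--(S5) involve at most two points of $R$ at a time.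
\end{proof}

The next lemma upgrades (S5) from a pair of points to a point and a compact open set. Example~\ref{ex:onepoint} with $V=\{s\}$, $s\subsetneq b$, shows that the hypothesis on the stem cannot be dropped.

\begin{lemma}\label{lem:compact}
Let $V\subseteq Y$ be compact open and $r\in R\setminus V$, and suppose that no node of $V$ is an initial segment of $b_r$. Then there is $m$ such that $V_r^m\cap V=\emptyset$ and no node of $V_r^m$ is comparable with a node of $V$.
\end{lemma}

\begin{proof}
For each $y\in V$ we find an open $U_y\ni y$ and $m_y<\omega$ such that no node of $V_r^{m_y}$ is comparable with a node of $U_y$. If $y\in R$, then $y\ne r$; take $m_y$ from (S5) and $U_y=V_y^{m_y}$. If $y=v\in T$, let $U_y=\{v\}$. Since $v\not\subseteq b_r$, either $b_r\subsetneq v$ or $v$ exits $b_r$. Suppose $b_r\subsetneq v$. A node $u$ comparable with $v$ is comparable with $b_r$ (if $u\subseteq v$, both are initial segments of $v$; if $v\subseteq u$, then $b_r\subseteq u$), so $u\notin V_r^0$ by (S3), and $m_y=0$ works. Suppose instead that $v$ exits $b_r$ at $\delta$. By (S3) and (E2), a node of $V_r^0$ comparable with $v$ exits $b_r$ at $\delta$, so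 (S3) provides $m_y$.

Finitely many $U_y$ cover $V$. Take $m$ above the corresponding $m_y$ and so large that $V_r^m\cap V=\emptyset$, which is possible because $V$ is compact in a Hausdorff space, hence closed.
\end{proof}

\subsection*{The space of a system}
Let $X(\mathcal Y)=Z\cup R$. For compact open $V\subseteq Y$ put
\[
W(V)=(V\cap R)\cup\bigcup_{s\in V\cap T}[s].
\]
Say that $a\in Y$ \emph{represents} $x\in Z\cup R$ if $a=x\in R$, or if $a\in T$, $x\in Z$ and $a\subseteq x$. Then $W(V)$ is the set of points represented by some element of $V$.

The sets $W(V)$ form a base for a topology on $X(\mathcal Y)$. They cover, since $Z=W(\{\emptyset\})$ and $r\in W(V_r^0)$. Let $x\in W(V)\cap W(V')$. If $x\in Z$, there are nodes $s$ of $V$ and $s'$ of $V'$ with $s,s'\subseteq x$, and the longer one, $s''$, satisfies $x\in[s'']=W(\{s''\})\subseteq W(V)\cap W(V')$. If $x\in R$, then $V\cap V'$ is compact open and $x\in W(V\cap V')\subseteq W(V)\cap W(V')$.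

In this topology $Z$ is open and carries the cone topology, since a branch in $W(V)$ lies in a cone contained in $W(V)$. If $r\in R\cap W(V)$, then $V_r^m\subseteq V$ for some $m$, so the sets $W(V_r^m)$ form a neighborhood base at $r$. In particular
\begin{equation}\label{eq:weight}
w(X(\mathcal Y))\le|T|+|R|\cdot\omega .
\end{equation}
For $s\in T$ let $R(s)=\{r\in R:s\subseteq b_r\}$. If $R(s)\cap R(s')\neq\emptyset$, then $s$ and $s'$ are comparable.

\begin{lemma}\label{lem:closure}
For every compact open $V\subseteq Y$,
\[
\overline{W(V)}\subseteq W(V)\cup\bigcup_{v\in V\cap T}R(v).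
\]
In particular $\overline{[s]}\subseteq[s]\cup R(s)$ for $s\in T$.
\end{lemma}

\begin{proof}
Let $x\in Z\setminus W(V)$. As $V$ is countable, there is $\alpha<\lambda$ with $\alpha>|v|$ for all nodes $v$ of $V$. For such $v$ we have $v\not\subseteq x{\upharpoonright}\alpha$ because $x\notin[v]$, and $x{\upharpoonright}\alpha\not\subseteq v$ by length. So $[x{\upharpoonright}\alpha]\cap W(V)=\emptyset$. Let $r\in R\setminus V$ lie in no $R(v)$, $v\in V\cap T$. For $m$ as in Lemma~\ref{lem:compact}, $W(V_r^m)\cap W(V)=\emptyset$.
\end{proof}

\begin{proposition}\label{prop:urysohn}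
For every system $\mathcal Y$, the space $X(\mathcal Y)$ is Urysohn.
\end{proposition}

\begin{proof}
\emph{Two branches $x\ne x'$.} Let $\alpha=\Delta(x,x')+1$, $s=x{\upharpoonright}\alpha$ and $s'=x'{\upharpoonright}\alpha$. These nodes are incomparable, so $[s]\cap[s']=\emptyset$ and $R(s)\cap R(s')=\emptyset$. By Lemma~\ref{lem:closure}, $\overline{[s]}\cap\overline{[s']}=\emptyset$.

\emph{A point $r\in R$ and a branch $x$.} If a node $v$ of $V_r^0$ satisfies $v\subseteq x$, then $v$ exits $b_r$, so $x$ does too, and both exit at $\Delta(x,b_r)$. Thus all such $v$ exit $b_r$ at the same level, and by (S3) there is $m$ such that no node of $V=V_r^m$ is an initial segment of $x$. Choose $\alpha<\lambda$ larger than $|v|$ for all $v\in V\cap T$ and larger than $|b_{r'}|$ for all $r'\in V\cap R$, and let $s=x{\upharpoonright}\alpha$. Suppose $p\in\overline{W(V)}\cap\overline{[s]}$ and apply Lemma~\ref{lem:closure} to both sets. If $p\in Z$, then $p\in[v]\cap[s]$ for a node $v$ of $V$, and $|v|<\alpha$ gives $v\subseteq s\subseteq x$, a contradiction. If $p\in R$, then $s\subseteq b_p$, so $|b_p|\ge\alpha$ and $p\notin V$. Hence $p\in R(v)$ for a node $v$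 of $V$; then $v$ and $s$ are comparable, and again $v\subseteq x$.

\emph{Two points $r\ne r'$ of $R$.} By (S1) and (S5) there is $m$ such that $V=V_r^m$ and $V'=V_{r'}^m$ are disjoint and no node of $V$ is comparable with a node of $V'$. Then $W(V)$ and $W(V')$ are disjoint open sets, so a point $p\in\overline{W(V)}\cap\overline{W(V')}$ lies in neither of them. By Lemma~\ref{lem:closure}, $p\in R(v)\cap R(v')$ for nodes $v$ of $V$ and $v'$ of $V'$, which makes $v,v'$ comparable, a contradiction.
\end{proof}

\section{Adding the limit of a sequence}\label{sec:extension}

We now describe sequences in $Y$ to which a limit can be added. For $y\in Y$ let $t(y)=y$ if $y\in T$ and $t(y)=b_y$ if $y\in R$. The new point needs a stem $b$ that all nodes near it exit, so the nodes $t(y_n)$ must either lie along $b$ or exit $b$ at different levels; in the latter case we use one of the two devices of Section~\ref{sec:idea}.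

\begin{definition}\label{def:admissible}
Let $\mathcal Y$ be a system, $b\in T$, and $(y_n)_{n<\omega}$ a sequence lying entirely in $T$ or entirely in $R$. It is \emph{admissible for $\mathcal Y$ with stem $b$} if the following hold.
\begin{itemize}
\item[(A1)] The sequence is of one of three types:
\begin{itemize}
\item[($\alpha$)] all $y_n$ lie in $R$ and $t(y_n)\subseteq b$;
\item[($\beta$)] $t(y_n)$ exits $b$ at $\delta_n$, the $\delta_n$ are pairwise distinct, and $e(b^{\delta_n})$ converges to a point $\sigma\notin\bigcup_{r\in R}\Sigma_r$;
\item[($\gamma$)] $t(y_n)$ exits $b$ at $\delta_n$, $\delta_0<\delta_1<\cdots$, $\sup_n\delta_n=|b|$, and $b\not\subseteq b_r$ for all $r\in R$.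
\end{itemize}
\item[(A2)] There is a nonempty finite $S\subseteq\mathcal C$ such that every open $G\supseteq S$ contains, for all but finitely many $n$, the point $e(b^{\delta_n})$ (in types $\beta,\gamma$) and the set $\Sigma_{y_n}$ (if $y_n\in R$).
\item[(A3)] If the $y_n$ lie in $R$, they are distinct and $f(y_n)$ converges to a point $\rho\in\mathcal C\setminus f[R]$.
\end{itemize}
\end{definition}

The set $S$ will be $\Sigma_{r^*}$ for the new point $r^*$. We allow it to have more than one element because the values $e(b^{\delta_n})$ and the sets $\Sigma_{y_n}$ need not have the same limit, and because our sequences will interleave two sequences, one for a head and one for a tail, with limits of their own. It is finite so that fewer than $\mathfrak c$ such sets cover fewer than $\mathfrak c$ points. The first lemma shows that (A1) keeps the nodes $t(y_n)$ away from each old point.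

\begin{lemma}\label{lem:avoid}
Let $(y_n)$ satisfy \emph{(A1)} for $\mathcal Y$ and $b$, and let $r\in R$. There are $m,N$ such that for all $n\ge N$ no node of $V_r^m$ is an initial segment of $t(y_n)$ and, in types $\beta$ and $\gamma$, no node of $V_r^m$ is comparable with $t(y_n)$.
\end{lemma}

\begin{proof}
By (S3) choose $m$ such that, if $b$ and $b_r$ are incomparable, no node of $V_r^m$ exits $b_r$ at $\Delta(b,b_r)$. In type $\beta$ choose also disjoint open sets $G\supseteq\Sigma_r$ and $G'\ni\sigma$, which exist because $\Sigma_r$ is finite and $\sigma\notin\Sigma_r$, and let $m$ be large enough to satisfy (S4) for $G$.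

\emph{Type $\alpha$.} Let $N=0$. If a node $v$ of $V_r^m$ satisfies $v\subseteq t(y_n)\subseteq b$ and exits $b_r$ at $\delta$, then $b$ exits $b_r$ at $\delta$ by (E1). So $\delta=\Delta(b,b_r)$, contrary to the choice of $m$.

\emph{Types $\beta$ and $\gamma$.} Choose $N$ such that for $n\ge N$ we have $\delta_n\ne\Delta(b,b_r)$ (if this is defined), $e(b^{\delta_n})\in G'$ in type $\beta$, and $b{\upharpoonright}\delta_n\not\subseteq b_r$ in type $\gamma$. The last requirement can be met, since $b{\upharpoonright}\delta_n\subseteq b_r$ for infinitely many $n$ would give $b=\bigcup_nb{\upharpoonright}\delta_n\subseteq b_r$. Let $n\ge N$ and suppose that a node $v$ of $V_r^m$, exiting $b_r$ at $\delta$, is comparable with $t(y_n)$. The longer of $v$ and $t(y_n)$ exits $b_r$ at $\delta$ and $b$ at $\delta_n$. Neither $\delta$ nor $\delta_n$ equals $\Delta(b,b_r)$, so (E3) gives $\delta=\delta_n$ and $b_r^\delta=b^{\delta_n}$. In type $\beta$ this yields $e(b_r^\delta)\in G\cap G'=\emptyset$. In type $\gamma$ it yields $b{\upharpoonright}\delta_n=b_r{\upharpoonright}\delta_n\subseteq b_r$. Both are contradictions.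
\end{proof}

\begin{lemma}[extension]\label{lem:extension}
Let $\mathcal Y$ be a system with $|R|<\mathfrak b$, let $(y_n)$ be admissible for $\mathcal Y$, and let $r^*\notin T\cup Z\cup R$. There is a system on $R\cup\{r^*\}$ extending $\mathcal Y$ such that $y_n\in V^m_{r^*}$ whenever $m\le n$.
\end{lemma}

\begin{proof}
Let $b,S$ and, where applicable, $\delta_n,\rho$ be as in Definition~\ref{def:admissible}. We shall choose compact open sets $K_n\subseteq Y$ with $y_n\in K_n$ and put
\[
V^m_{r^*}=\{r^*\}\cup\bigcup_{n\ge m}K_n,\qquad b_{r^*}=b,\qquad\Sigma_{r^*}=S .
\]
A set $U\subseteq Y\cup\{r^*\}$ is declared open if $U\cap Y$ is open in $Y$ and, in case $r^*\in U$, $U$ contains some $V^m_{r^*}$. Then $Y$ is an open subspace, and the $V^m_{r^*}$ are countable open sets forming a decreasing neighborhood base at $r^*$. They are compact: a member of an open cover of $V^m_{r^*}$ that contains $r^*$ contains $V^{m'}_{r^*}$ for some $m'\ge m$, and the rest lies in the compact set $\bigcup_{m\le n<m'}K_n$. All conditions that involve only points of $R$ are inherited; for the continuity of $f$ at these points, note that $R$ is open in $R\cup\{r^*\}$. It remains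 to define $f(r^*)$, to separate $r^*$ from the points of $Y$, and to verify (S2)--(S5) for $r^*$.

\medskip
\noindent\textbf{Case 1: the $y_n$ are nodes.} The type is $\beta$ or $\gamma$. Let $K_n=\{y_n\}$ and let $f(r^*)$ be any point of $\mathcal C\setminus f[R]$, which exists as $|R|<\mathfrak b\le\mathfrak c$. Then $r^*$ is isolated in $R\cup\{r^*\}$, so (S2) holds. The node $y_n$ exits $b$ at $\delta_n$ and the $\delta_n$ are distinct; this gives (S3), and it shows that a node equals $y_n$ for at most one $n$, so every node is separated from $r^*$. Condition (S4) is (A2). For $r\in R$ and $m,N$ as in Lemma~\ref{lem:avoid}, no node of $V_r^m$ is comparable with, or in particular equal to, a node of $V^N_{r^*}$. This gives (S5), and $V_r^m\cap V^N_{r^*}=\emptyset$.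

\medskip
\noindent\textbf{Case 2: the $y_n$ lie in $R$.} Let $p_n=b_{y_n}$. We shall take $K_n=V_{y_n}^{g(n)}$ for a sufficiently large function $g$, and $f(r^*)=\rho$.

\emph{Step 1: the nodes near $y_n$ exit $b$.} We know how the nodes near $y_n$ exit $p_n$, and we need to know how they exit $b$. In types $\beta,\gamma$ the node $p_n$ exits $b$ at $\delta_n$, so $\delta_n<|p_n|$ and $p_n^{\delta_n}=b{\upharpoonright}(\delta_n+1)$. A node exiting $p_n$ at $\delta_n$ therefore follows $b$ beyond $\delta_n$, and we have no control over it. We discard such nodes: by (S3) choose $j_n$ such that no node of $V_{y_n}^{j_n}$ exits $p_n$ at $\delta_n$. In type $\alpha$ let $j_n=0$. We claim: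
\begin{quote}
$(*)$ Every node $v$ of $V_{y_n}^{j_n}$ exits $b$, at a level $\ell$ such that either $\ell=\delta_n$ (types $\beta,\gamma$), or $v$ exits $p_n$ at $\ell$ and $p_n^\ell=b^\ell$.
\end{quote}
Let $v$ exit $p_n$ at $\delta$. If $p_n\subseteq b$ (type $\alpha$), or if $\delta<\delta_n$ (types $\beta,\gamma$), then $p_n{\upharpoonright}(\delta+1)=b{\upharpoonright}(\delta+1)$, so $b^\delta=p_n^\delta\subseteq v$ and $\ell=\delta$. If $\delta>\delta_n$, then $v\supseteq p_n{\upharpoonright}\delta\supseteq p_n{\upharpoonright}(\delta_n+1)=b^{\delta_n}$ and $\ell=\delta_n$.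

\emph{Step 2: shrinking for \emph{(S2)--(S4)}.} The set of levels at which nodes of $\bigcup_nV_{y_n}^{j_n}$ exit $b$ is countable; let it be contained in $\{\ell_i:i<\omega\}$. Using (S3), (S4) and (S2) at the point $y_n$, choose $g_0(n)\ge j_n$ such that
\begin{itemize}
\item[(g1)] no node of $V_{y_n}^{g_0(n)}$ exits $p_n$ at a level $\ell_i$ with $i\le n$;
\item[(g2)] $\operatorname{dist}(e(p_n^\ell),\Sigma_{y_n})<2^{-n}$ whenever a node of $V_{y_n}^{g_0(n)}$ exits $p_n$ at $\ell$;
\item[(g3)] $\operatorname{dist}(f(r),f(y_n))<2^{-n}$ for all $r\in V_{y_n}^{g_0(n)}\cap R$.
\end{itemize}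

\emph{Step 3: avoiding the old points.} Fix $r\in R$. Since $\rho\ne f(r)$, there are disjoint open sets $H\ni f(r)$ and $H'\ni\rho$. By continuity $f[V_r^m\cap R]\subseteq H$ for large $m$, and $f(y_n)\in H'$ for large $n$. Combining this with Lemma~\ref{lem:avoid}, we obtain $m_r,N_r$ such that for $n\ge N_r$ we have $y_n\notin V_r^{m_r}$ and no node of $V_r^{m_r}$ is an initial segment of $p_n$. These are the hypotheses of Lemma~\ref{lem:compact} for the compact open set $V_r^{m_r}$ and the point $y_n$. So for $n\ge N_r$ there is $h_r(n)$ such that $V_{y_n}^{h_r(n)}$ is disjoint from $V_r^{m_r}$ and has no node comparable with a node of $V_r^{m_r}$. Put $h_r(n)=0$ for $n<N_r$. As $|R|<\mathfrak b$, the functions $h_r$ have a common $\le^*$-upper bound; replacing it by its pointwise maximum with $g_0$, we get $g\ge g_0$ with $h_r\le^*g$ for all $r\in R$. Let $K_n=V_{y_n}^{g(n)}$.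

\emph{Step 4: verification.} Let $r\in R$. For all large $n$ we have $n\ge N_r$ and $g(n)\ge h_r(n)$, so for some $m$ the set $V^m_{r^*}$ is disjoint from $V_r^{m_r}$ and has no node comparable with a node of $V_r^{m_r}$. This separates $r$ from $r^*$ and gives (S5).

For (S3), all nodes of $V^0_{r^*}$ exit $b$ by $(*)$, at levels among the $\ell_i$. If a node of $K_n$ exits $b$ at $\ell_i$, then by $(*)$ and (g1) either $\ell_i=\delta_n$ or $n<i$. The $\delta_n$ are distinct, so each level occurs for only finitely many $n$. Consequently a given node, which exits $b$ at one level at most, lies in only finitely many $K_n$ and is separated from $r^*$.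

For (S4), let $G\supseteq S$ be open. As $S$ is finite, there is $\varepsilon>0$ such that $G$ contains all points at distance less than $2\varepsilon$ from $S$. By (A2) there is $N$ with $2^{-N}<\varepsilon$ such that for $n\ge N$ all points of $\Sigma_{y_n}$, and the point $e(b^{\delta_n})$ in types $\beta,\gamma$, are at distance less than $\varepsilon$ from $S$. Let a node $v$ of $K_n$, $n\ge N$, exit $b$ at $\ell$. By $(*)$, either $\ell=\delta_n$, or $e(b^\ell)=e(p_n^\ell)$ is at distance less than $2^{-n}<\varepsilon$ from $\Sigma_{y_n}$ by (g2). In both cases $e(b^\ell)\in G$, so $m=N$ works.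

For (S2), $f$ stays injective because $\rho\notin f[R]$, and it is continuous at $r^*$ by (g3) and $f(y_n)\to\rho$.
\end{proof}

\section{Finding admissible sequences}\label{sec:selection}

The recursive construction must deal with an $\omega_1$-sequence of the \emph{final} space at some \emph{earlier} stage, and it cannot know in advance which limits $\sigma,\rho$ and which stems will be used up by then. So we attach to each $\omega_1$-sequence two countable sets $A_0,A_1\subseteq Y$, representing points of a head and of the corresponding tail, that support $\mathfrak c$ candidate sequences with pairwise different limits or stems. Fewer than $\mathfrak c$ old points then cannot block all candidates. The first lemma supplies many limits.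

\begin{lemma}\label{lem:perfect}
Let $J\subseteq\omega_1$ be uncountable, $d\in\{1,2\}$, and let $g:J\to\mathcal C^d$ have injective coordinate functions. There are $\beta<\omega_1$, countable sets $I_0\subseteq J\cap\beta$ and $I_1\subseteq J\setminus\beta$, and a set $P\subseteq\mathcal C^d$ of size $\mathfrak c$ such that the coordinate projections are injective on $P$ and each point of $P$ is an accumulation point of both $g[I_0]$ and $g[I_1]$.
\end{lemma}

\begin{proof}
Subspaces of $\mathcal C^d$ are separable. Choose a countable $I_0\subseteq J$ with $g[I_0]$ dense in $g[J]$, then $\beta<\omega_1$ with $I_0\subseteq\beta$, then a countable $I_1\subseteq J\setminus\beta$ with $g[I_1]$ dense in $g[J\setminus\beta]$. Let $Q$ be the set of points all of whose neighborhoods contain $g(\gamma)$ for uncountably many $\gamma\in J\setminus\beta$; it is closed. If $q\in Q$ and $O\ni q$ is open, then the open set $O\setminus\{q\}$ meets $g[J\setminus\beta]$, since $g$ is injective, and hence meets $g[I_0]$ and $g[I_1]$. So every point of $Q$ is an accumulation point of both sets.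

The complement of $Q$ is covered by countably many basic open sets, each containing $g(\gamma)$ for only countably many $\gamma\in J\setminus\beta$. Thus $g(\gamma)\in Q$ for all but countably many $\gamma\in J\setminus\beta$. In particular $Q\ne\emptyset$, and every open set meeting $Q$ contains two points $g(\gamma),g(\gamma')\in Q$ with $\gamma\ne\gamma'$, which differ in every coordinate.

We build clopen boxes $O_i=\prod_{j<d}O_i^j$ meeting $Q$, for $i\in2^{<\omega}$, starting from $O_\emptyset=\mathcal C^d$. Given $O_i$, take $q_0,q_1\in O_i\cap Q$ differing in every coordinate, and for each $j<d$ let $O_{i0}^j,O_{i1}^j\subseteq O_i^j$ be disjoint clopen neighborhoods of the $j$-th coordinates of $q_0,q_1$, of diameter at most $2^{-|i|-1}$. For $\zeta\in2^\omega$ let $q_\zeta$ be the unique point of $\bigcap_nO_{\zeta\upharpoonright n}$. It lies in the closed set $Q$, and for $\zeta\ne\zeta'$ the points $q_\zeta,q_{\zeta'}$ differ in every coordinate. Let $P=\{q_\zeta:\zeta\in2^\omega\}$.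
\end{proof}

The second lemma describes how uncountably many nodes or branches can sit in the tree. Its three alternatives lead to the types $\alpha$, $\beta$ and $\gamma$.

\begin{lemma}\label{lem:trichotomy}
Let $J$ be uncountable and $t_\gamma\in T\cup Z$ for $\gamma\in J$. One of the following holds.
\begin{itemize}
\item[(i)] For some $b\in T\cup Z$ the set $\{\gamma\in J:t_\gamma\subseteq b\}$ is uncountable.
\item[(ii)] For some $b\in T\cup Z$ and some uncountable $J'\subseteq J$, the $t_\gamma$ with $\gamma\in J'$ exit $b$ at pairwise distinct levels.
\item[(iii)] Whenever $J'\subseteq J$ is uncountable and $s\in T$ satisfies $s\subseteq t_\gamma$ for all $\gamma\in J'$, there are incomparable nodes $s_0,s_1\supsetneq s$ such that $\{\gamma\in J':s_j\subseteq t_\gamma\}$ is uncountable for $j=0,1$.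
\end{itemize}
\end{lemma}

\begin{proof}
Assume that (i) and (ii) fail, let $J',s$ be as in (iii), and let $B$ be the set of nodes $u$ such that $u\subseteq t_\gamma$ for uncountably many $\gamma\in J'$. Then $s\in B$.

Suppose that any two nodes of $B$ are comparable, and let $b=\bigcup B\in T\cup Z$. Only countably many $\gamma\in J'$ have $t_\gamma\subseteq b$, as (i) fails. Only countably many have $t_\gamma\supsetneq b$: this is impossible if $b\in Z$, and otherwise such a $t_\gamma$ extends $b^\frown0$ or $b^\frown1$, neither of which is in $B$ because neither is contained in $b$. So $t_\gamma$ exits $b$ for uncountably many $\gamma\in J'$. For each $\delta<|b|$ we have $b^\delta\not\subseteq b$, so $b^\delta\notin B$, and only countably many $t_\gamma$ exit at $\delta$. Hence uncountably many levels occur, and choosing one $\gamma$ for each of them gives (ii), a contradiction.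

So $B$ contains incomparable nodes $s_0,s_1$. The nodes $s$ and $s_0$ are initial segments of a common $t_\gamma$, hence comparable. If $s_0\subseteq s$, then $s_0\subseteq t_\gamma$ for all $\gamma\in J'$, and taking $\gamma$ with $s_1\subseteq t_\gamma$ makes $s_0,s_1$ comparable. So $s\subsetneq s_0$, and by symmetry $s\subsetneq s_1$.
\end{proof}

Alternative (iii) can be iterated. A \emph{Cantor scheme} is a family $(s_i)_{i\in2^{<\omega}}$ of nodes such that $s_{i0},s_{i1}$ are incomparable proper extensions of $s_i$. For $\zeta\in2^\omega$ let
\[
b_\zeta=\bigcup_ns_{\zeta\upharpoonright n},\qquad i_n(\zeta)=(\zeta{\upharpoonright}n)^\frown(1-\zeta(n)).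
\]
Then $b_\zeta\in T$ because $\operatorname{cf}(\lambda)>\omega$. The nodes $s_{i_n(\zeta)}$ and $s_{\zeta\upharpoonright(n+1)}$ are incomparable extensions of $s_{\zeta\upharpoonright n}$, so $s_{i_n(\zeta)}$ exits $b_\zeta$ at a level $\delta_n$ with $|s_{\zeta\upharpoonright n}|\le\delta_n<|s_{\zeta\upharpoonright(n+1)}|$. Therefore
\begin{equation}\label{eq:scheme}
s_{i_n(\zeta)}\text{ exits }b_\zeta\text{ at }\delta_n,\qquad\delta_0<\delta_1<\cdots,\qquad\sup_n\delta_n=|b_\zeta| .
\end{equation}
Distinct $b_\zeta,b_{\zeta'}$ extend incomparable nodes $s_{i0},s_{i1}$, so they are incomparable, and a given node extends at most one $b_\zeta$.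

We say that a sequence $(y_n)$ \emph{visits $A$ infinitely often} if $y_n\in A$ for infinitely many $n$.

\begin{lemma}[selection]\label{lem:selection}
Let $\mathcal Y$ be a system and let $x_\gamma$ $(\gamma<\omega_1)$ be distinct points of $X(\mathcal Y)$, all in $Z$ or all in $R$. There are $\beta<\omega_1$ and countable sets $A_0,A_1\subseteq Y$ such that:
\begin{itemize}
\item[(a)] each element of $A_0$ represents some $x_\gamma$ with $\gamma<\beta$, and each element of $A_1$ represents some $x_\gamma$ with $\gamma\ge\beta$;
\item[(b)] whenever $\mathcal Y$ extends a system $\mathcal Y_0$ with $|R_0|<\mathfrak c$ and $A_0\cup A_1\subseteq T\cup R_0$, there is a sequence admissible for $\mathcal Y_0$ that visits both $A_0$ and $A_1$ infinitely often.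
\end{itemize}
\end{lemma}

\begin{proof}
We speak of the $Z$-case and the $R$-case. In the $Z$-case let $t_\gamma=x_\gamma$ and $J=\omega_1$. In the $R$-case let $t_\gamma=b_{x_\gamma}$, and fix $k<\omega$ and an uncountable $J\subseteq\omega_1$ with $|\Sigma_{x_\gamma}|\le k$ for $\gamma\in J$. The sets $A_j$ will consist of nodes in the $Z$-case and of points $x_\gamma$, $\gamma\in J$, in the $R$-case. For $\mathcal Y_0$ as in (b) let
\[
F_0=f[R_0]\cup\bigcup_{r\in R_0}\Sigma_r,\qquad |F_0|<\mathfrak c .
\]

\emph{Reduction: \emph{(A2)} comes for free.} It suffices to find, for each $\mathcal Y_0$, a sequence $(y_n)$ satisfying (A1) and (A3) with $y_n\in A_0$ for even $n$ and $y_n\in A_1$ for odd $n$. To see this, form for each $n$ a tuple $\tau_n$ of points of $\mathcal C$ listing $e(b^{\delta_n})$ (in types $\beta,\gamma$) and the elements of $\Sigma_{y_n}$ with repetitions, $k$ entries in all (in the $R$-case). The tuples have a fixed positive finite length, so by compactness $\tau_n$ converges along an infinite set of even indices and along an infinite set of odd indices. Let $S$ be the set of all entries of the two limits. The subsequence indexed by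 the union of the two index sets satisfies (A2) with $S$, still satisfies (A1) and (A3), and visits both $A_j$ infinitely often.

We apply Lemma~\ref{lem:trichotomy} to $(t_\gamma)_{\gamma\in J}$.

\emph{Alternative \emph{(i)}.} In the $Z$-case $t_\gamma\subseteq b$ means $x_\gamma=b$, which holds for at most one $\gamma$. So we are in the $R$-case. Let $J'=\{\gamma\in J:t_\gamma\subseteq b\}$, apply Lemma~\ref{lem:perfect} to $g(\gamma)=f(x_\gamma)$ on $J'$ with $d=1$, and put $A_j=\{x_\gamma:\gamma\in I_j\}$. If $b\in Z$, replace it by $b{\upharpoonright}\alpha$, where $\alpha<\lambda$ bounds the lengths $|t_\gamma|$ for $\gamma\in I_0\cup I_1$; then $b\in T$ and still $t_\gamma\subseteq b$ for these $\gamma$. Given $\mathcal Y_0$, pick $\rho\in P\setminus F_0$. Every neighborhood of $\rho$ contains infinitely many points of each $g[I_j]$, so we can choose distinct $y_n$, alternately from $A_0$ and $A_1$, with $\operatorname{dist}(f(y_n),\rho)<2^{-n}$. This sequence satisfies ($\alpha$) and (A3).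

\emph{Alternative \emph{(ii)}.} Let $\delta_\gamma=\Delta(t_\gamma,b)$ for $\gamma\in J'$. Apply Lemma~\ref{lem:perfect} on $J'$ to
\[
g(\gamma)=e(b^{\delta_\gamma})\ \text{ ($Z$-case)},\qquad g(\gamma)=\bigl(e(b^{\delta_\gamma}),f(x_\gamma)\bigr)\ \text{ ($R$-case)}.
\]
The coordinate functions are injective because $e$, $f$ and $\gamma\mapsto\delta_\gamma$ are. Pick $\alpha<\lambda$ above all $\delta_\gamma$, $\gamma\in I_0\cup I_1$, and replace $b$ by $b{\upharpoonright}\min(\alpha,|b|)\in T$; for these $\gamma$ the nodes $b^{\delta_\gamma}$ do not change. For $\gamma\in I_0\cup I_1$ let $a_\gamma=x_\gamma{\upharpoonright}\alpha$ in the $Z$-case and $a_\gamma=x_\gamma$ in the $R$-case. Then $a_\gamma$ represents $x_\gamma$ and $t(a_\gamma)$ exits $b$ at $\delta_\gamma$. Put $A_j=\{a_\gamma:\gamma\in I_j\}$. Given $\mathcal Y_0$, each coordinate projection sends fewer than $\mathfrak c$ points of $P$ into $F_0$, so some $q\in P$ has no coordinate in $F_0$. Choose distinct $\gamma_n$, alternately from $I_0$ and $I_1$, with $g(\gamma_n)\to q$. The sequence $y_n=a_{\gamma_n}$ satisfies ($\beta$), with $\sigma$ the first coordinate of $q$, and in the $R$-case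 (A3), with $\rho$ the second.

\emph{Alternative \emph{(iii)}, $Z$-case.} Starting from $s_\emptyset=\emptyset$ and applying (iii) to $s_i$ and $J_i=\{\gamma<\omega_1:s_i\subseteq x_\gamma\}$ at each step, build a Cantor scheme with all $J_i$ uncountable. Choose $\beta<\omega_1$ such that $J_i\cap\beta\ne\emptyset$ for all $i$, and let $A_0=A_1=\{s_i:i\in2^{<\omega}\}$. Each $J_i$ also meets $\omega_1\setminus\beta$, so (a) holds. Given $\mathcal Y_0$, each stem $b_r$, $r\in R_0$, extends at most one $b_\zeta$, so there is $\zeta$ with $b_\zeta\not\subseteq b_r$ for all $r\in R_0$. By \eqref{eq:scheme}, $y_n=s_{i_n(\zeta)}$ satisfies ($\gamma$) with stem $b_\zeta$.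

\emph{Alternative \emph{(iii)}, $R$-case.} Now the values of $f$ must converge as well, so we build a scheme in $\mathcal C$ alongside the scheme in $T$. We construct a Cantor scheme $(s_i)$ and clopen sets $O_i\subseteq\mathcal C$ with $s_\emptyset=\emptyset$, $O_\emptyset=\mathcal C$, such that $O_{i0},O_{i1}$ are disjoint subsets of $O_i$ of diameter at most $2^{-|i|-1}$ and
\[
J_i=\{\gamma\in J:s_i\subseteq t_\gamma,\ f(x_\gamma)\in O_i\}
\]
is uncountable. Given $s_i,O_i$, alternative (iii) for $J_i$ and $s_i$ yields incomparable $s_{i0},s_{i1}\supsetneq s_i$ such that, $f$ being injective, the sets $H_j=\{f(x_\gamma):\gamma\in J_i,\ s_{ij}\subseteq t_\gamma\}\subseteq O_i$ are uncountable for $j=0,1$. All but countably many points of $H_j$ are condensation points of $H_j$, that is, all their neighborhoods meet $H_j$ in an uncountable set; this is the covering argument from the proof of Lemma~\ref{lem:perfect}. So there are condensation points $c_j\in H_j$ with $c_0\ne c_1$. Let $O_{i0},O_{i1}\subseteq O_i$ be disjoint clopen neighborhoods of $c_0,c_1$ of the required diameter. Then $J_{i0}$ and $J_{i1}$ are uncountable.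

Choose $\beta<\omega_1$ with $J_i\cap\beta\ne\emptyset$ for all $i$, pick $\gamma_i^0\in J_i\cap\beta$ and $\gamma_i^1\in J_i\setminus\beta$, and put $A_j=\{x_{\gamma_i^j}:i\in2^{<\omega}\}$. Let $\rho_\zeta$ be the unique point of $\bigcap_nO_{\zeta\upharpoonright n}$; the map $\zeta\mapsto\rho_\zeta$ is injective. Given $\mathcal Y_0$, each $r\in R_0$ has $f(r)=\rho_\zeta$ for at most one $\zeta$ and $b_r\supseteq b_\zeta$ for at most one $\zeta$. So there is $\zeta$ with $\rho_\zeta\notin f[R_0]$ and $b_\zeta\not\subseteq b_r$ for all $r\in R_0$. Let $y_n=x_\gamma$ for $\gamma=\gamma^j_{i_n(\zeta)}$, where $j\in\{0,1\}$ is the parity of $n$. Then $t(y_n)\supseteq s_{i_n(\zeta)}$ exits $b_\zeta$ at $\delta_n$, so by \eqref{eq:scheme} the sequence satisfies ($\gamma$) with stem $b_\zeta$, and its terms are distinct. Finally $f(y_n)\in O_{i_n(\zeta)}\subseteq O_{\zeta\upharpoonright n}$, so $f(y_n)\to\rho_\zeta$, which gives (A3).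
\end{proof}

\section{The construction under $\mathfrak b=\mathfrak c$}\label{sec:construction}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r_\eta$ $(\eta<\mathfrak c)$ be distinct objects outside $T\cup Z$. There are $\mathfrak c^\omega=\mathfrak c$ pairs of countable subsets of $T\cup\{r_\eta:\eta<\mathfrak c\}$. List them as $(A_0^\eta,A_1^\eta)_{\eta<\mathfrak c}$ so that each pair appears $\mathfrak c$ times, hence for unboundedly many $\eta$.

We build a chain of systems $\mathcal Y_\eta$ $(\eta\le\mathfrak c)$, increasing under extension, with $R_\eta\subseteq\{r_\xi:\xi<\eta\}$. Let $R_0=\emptyset$ and $Y_0=T$ discrete, and use Lemma~\ref{lem:chain} at limit stages. At stage $\eta<\mathfrak c$, ask whether some sequence admissible for $\mathcal Y_\eta$ visits both $A_0^\eta$ and $A_1^\eta$ infinitely often. If so, obtain $\mathcal Y_{\eta+1}$ by applying Lemma~\ref{lem:extension} to such a sequence with $r^*=r_\eta$; this is legitimate because $|R_\eta|\le|\eta|<\mathfrak c=\mathfrak b$. If not, let $\mathcal Y_{\eta+1}=\mathcal Y_\eta$. Put $\mathcal Y=\mathcal Y_{\mathfrak c}$, $R=R_{\mathfrak c}$ and $X=X(\mathcal Y)$.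

The space $X$ is Urysohn by Proposition~\ref{prop:urysohn}, $w(X)\le\mathfrak c$ by \eqref{eq:weight}, and
\[
|X|\ge|Z|=2^\lambda>\mathfrak c=\mathfrak c^\omega\ge w(X)^\omega .
\]
By (F2), $F(X)\ge\omega$. Suppose $F(X)>\omega$. By (F1) there is a free sequence $(x_\gamma)_{\gamma<\omega_1}$ of distinct points, and after passing to a subsequence we may assume that it lies in $Z$ or in $R$. Let $\beta,A_0,A_1$ be as in Lemma~\ref{lem:selection}. The set $A_0\cup A_1\subseteq T\cup\bigcup_{\eta<\mathfrak c}R_\eta$ is countable and $\operatorname{cf}(\mathfrak c)>\omega$ by K\"onig's theorem, so $A_0\cup A_1\subseteq T\cup R_\eta$ for all large $\eta<\mathfrak c$. Fix such an $\eta$ with $(A_0^\eta,A_1^\eta)=(A_0,A_1)$. By Lemma~\ref{lem:selection}(b) applied to $\mathcal Y_\eta$, the question at stage $\eta$ had a positive answer. So $r=r_\eta$ was added for some sequence $(y_n)$ visiting both $A_0$ and $A_1$ infinitely often, with $y_n\in V_r^m$ for $n\ge m$.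

Let $m<\omega$. Choose $n\ge m$ with $y_n\in A_0$. Then $y_n\in V_r^m$ represents some $x_\gamma$ with $\gamma<\beta$, so $x_\gamma\in W(V_r^m)$. Choosing $n\ge m$ with $y_n\in A_1$ gives in the same way a point $x_\gamma\in W(V_r^m)$ with $\gamma\ge\beta$. The sets $W(V_r^m)$ form a neighborhood base at $r$ in $X$, so $r$ lies in the closures of both the head and the tail at $\beta$. This contradicts freeness, and $F(X)=\omega$.
\end{proof}

\begin{remark}
The hypothesis $\mathfrak b=\mathfrak c$ is needed only in Step~3 of Lemma~\ref{lem:extension}, where one function $g$ must dominate the functions $h_r$ of all earlier points. Everywhere else the bound $|R_\eta|<\mathfrak c$ suffices. The hypothesis also holds under the Continuum Hypothesis, since $\omega_1\le\mathfrak b\le\mathfrak c$; then $\lambda=\omega_1$.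
\end{remark}

\begin{remark}
The space $X$ is not regular at any branch $x\in Z$. Otherwise the open set $Z$ would contain a neighborhood $N$ of $x$ that is closed in $X$, and $N$ would contain a cone $[s]$. The sequence of Example~\ref{ex:free} inside $[s]$ is free in $Z$. As $N$ is closed in both $Z$ and $X$, two applications of (F3) show that the sequence is free in $X$, contradicting $F(X)=\omega$.
\end{remark}

\section{Semiregularity and the weights at which the bound fails}\label{sec:second}

\begin{proof}[Proof of Theorem~\ref{thm:second}]
(1) Let $X$ be a space as in Theorem~\ref{thm:main}; unless stated otherwise, closures and interiors are taken in $X$. The interior $O$ of a closed set $E$ is regular open, since $\overline O\subseteq E$ gives $\operatorname{int}\overline O\subseteq O$. If $O,O'$ are regular open, so is $O\cap O'$, because $\operatorname{int}\overline{O\cap O'}\subseteq\operatorname{int}\overline O\cap\operatorname{int}\overline{O'}=O\cap O'$. Hence the regular open sets of $X$ form a base for a coarser topology on the same set; call the resulting space $X_s$.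

For $U$ open in $X$, the set $X\setminus\overline U=\operatorname{int}(X\setminus U)$ is regular open, so $\overline U$ is closed in $X_s$. Since $X_s$ is coarser, the $X_s$-closure of $U$ contains $\overline U$. Therefore
\begin{equation}\label{eq:sameclosure}
\text{every open subset of }X\text{ has the same closure in }X\text{ and in }X_s .
\end{equation}

\emph{$X_s$ is Urysohn.} If $U\ni x$ and $U'\ni x'$ are open in $X$ with $\overline U\cap\overline{U'}=\emptyset$, then $\operatorname{int}\overline U$ and $\operatorname{int}\overline{U'}$ are $X_s$-open neighborhoods of $x$ and $x'$, and by \eqref{eq:sameclosure} their $X_s$-closures are $\overline U$ and $\overline{U'}$.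

\emph{$X_s$ is semiregular.} Let $O$ be regular open in $X$. Its $X_s$-closure is $\overline O$ by \eqref{eq:sameclosure}, and the $X_s$-interior of $\overline O$ contains $O$ and is contained in $\operatorname{int}\overline O=O$. So $O$ is regular open in $X_s$.

\emph{$w(X_s)\le w(X)\le\mathfrak c$.} If $\mathcal B$ is a base of $X$, then $\{\operatorname{int}\overline U:U\in\mathcal B\}$ is a base of $X_s$, because $x\in U\subseteq O$ with $O$ regular open implies $x\in\operatorname{int}\overline U\subseteq\operatorname{int}\overline O=O$.

Finally $F(X_s)=\omega$ by (F4) and (F2), and $|X_s|=|X|\ge2^\lambda$.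

(2) Assume PFA and use \eqref{eq:pfa}. Let $X$ be the space of Section~\ref{sec:construction} or its semiregular version $X_s$; the underlying set is $Z\cup R$ in both cases. Since $\lambda=\mathfrak c$ and $|R|\le\mathfrak c$, we have $|X|=2^{\mathfrak c}$. From $|X|\le2^{w(X)}$ we get $2^{w(X)}\ge2^{\mathfrak c}>\mathfrak c=2^{\omega_1}$, so $w(X)\ge\omega_2=\mathfrak c$. Thus $w(X)=\mathfrak c$ and $|X|=2^{w(X)}$.

(3) Let $\omega\le\kappa<\mathfrak c=\omega_2$. Then $2^\kappa=\mathfrak c$ by \eqref{eq:pfa}, and $\mathfrak c=2^\omega\le\kappa^\omega$. So $|X|\le2^\kappa\le\kappa^\omega$ for every $T_0$ space $X$ of weight $\kappa$.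

Now let $\kappa\ge\mathfrak c$ and $\kappa^\omega<2^{\mathfrak c}$. Let $X'$ be the topological sum of a space $X$ from (2) and the space $A(\kappa)$ of Example~\ref{ex:compactification}. The space $A(\kappa)$ is compact Hausdorff, hence regular and Urysohn. It has weight $\kappa$: it has $\kappa$ isolated points, and their singletons together with the complements of finite sets of isolated points form a base of size $\kappa$. Hence $X'$ is Urysohn, $w(X')=\max(\mathfrak c,\kappa)=\kappa$, and $|X'|\ge2^{\mathfrak c}>\kappa^\omega=w(X')^\omega$. A free sequence of length $\omega_1$ in $X'$ would have a subsequence of length $\omega_1$ inside one of the two closed summands, and by (F1) and (F3) it would be free there. This is impossible, as $F(X)=F(A(\kappa))=\omega$. So $F(X')=\omega$ by (F1) and (F2), and the inequality fails for $X'$.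
\end{proof}

\begin{thebibliography}{1}

\bibitem{DJ}
Alan Dow and Istvan Juhasz, \emph{Spaces of countable free set number and PFA}, arXiv:2202.00356 (2022).

\end{thebibliography}
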